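# One change of curvature in the Alexander polynomial of a two-bridge knot

## 1. A recursion with plus signs, where everything is easy

Take the Alexander polynomial of a two-bridge knot and write down the absolute values of its coefficients, from the middle outwards: $a_0,a_1,\dots,a_n$. Does this sequence first bend downwards and then upwards, changing its mind only once? The question comes from P.-V. Koseleff, D. Pecker, "Conway polynomials of two-bridge links", arXiv:1011.5992 (2010). We shall prove that the answer is yes.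

Section 3 shows that these coefficients are produced by a three-term recursion containing signs $\varepsilon_k=\pm1$. Before any knots appear, let us treat the recursion for the sign that makes life easy.

Let $s=x+x^{-1}$, let $c_1,c_2,\dots$ be positive real numbers, and put
$$G_{-1}=0,\qquad G_0=1,\qquad G_k=c_k\,s\,G_{k-1}+G_{k-2}.$$
For a Laurent polynomial $f$ in $x$ we write $f(j)$ for the coefficient of $x^j$. By induction, $G_N$ is symmetric under $x\mapsto x^{-1}$, and only exponents $j\equiv N\pmod 2$ occur. Bending is measured by second differences, and the coefficient of $x^j$ in $(x-x^{-1})^2f=(x^2-2+x^{-2})f$ is exactly $f(j-2)-2f(j)+f(j+2)$. So put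
$$D_N=(x-x^{-1})^2G_N .$$
This is again symmetric with exponents $\equiv N\pmod 2$. It satisfies the same recursion, and $D_{-1}=0$.

**Proposition 1.** In this situation, for every $N\ge0$ there is an integer $\kappa_N\ge1$ with $\kappa_N\equiv N+1\pmod 2$ such that $D_N(j)\le0$ for $|j|<\kappa_N$ and $D_N(j)\ge0$ for $|j|>\kappa_N$. Moreover one can choose them so that $|\kappa_N-\kappa_{N-1}|=1$ for $N\ge1$.

**Proof.** We have $D_0=x^2-2+x^{-2}$, so $\kappa_0=1$ works, and $D_1=c_1(x^3-x-x^{-1}+x^{-3})$, so $\kappa_1=2$ works. Let $N\ge1$, suppose $\kappa_{N-1},\kappa_N$ are found, and write $\kappa=\kappa_N$, $c=c_{N+1}$. Then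
$$D_{N+1}(j)=c\,[D_N(j-1)+D_N(j+1)]+D_{N-1}(j),\qquad \kappa-1\le\kappa_{N-1}\le\kappa+1 .$$
Only exponents $j\equiv N+1\equiv\kappa$ matter.

If $j\ge\kappa+2$, then $j\pm1>\kappa$ and $j>\kappa_{N-1}$, so all three terms are $\ge0$. If $0\le j\le\kappa-2$, then $|j\pm1|\le j+1\le\kappa-1$ and $j<\kappa-1\le\kappa_{N-1}$, so all three terms are $\le0$. By symmetry the sign of $D_{N+1}$ is now under control at all exponents except $\pm\kappa$. Put
$$\kappa_{N+1}=\kappa+1\ \text{ if } D_{N+1}(\kappa)\le0,\qquad \kappa_{N+1}=\kappa-1\ \text{ if } D_{N+1}(\kappa)>0 .$$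
The sign pattern and the parity hold, and $|\kappa_{N+1}-\kappa_N|=1$.

It remains to see that $\kappa_{N+1}\ge1$. This could fail only if $\kappa=1$ and $D_{N+1}(1)>0$. In that case $D_{N+1}$ has only odd exponents, all its coefficients are $\ge0$, and some are positive. But the coefficients of $(x-x^{-1})^2G_{N+1}$ sum to its value at $x=1$, which is $0$. This is a contradiction. $\square$

The proof used only the signs of the terms. What changes when some of the plus signs in the recursion become minus signs? Nearly all two-bridge knots lead to such signs, and then the argument breaks, as Section 4 shows. First we connect the recursion to knots.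

## 2. Two-bridge knots and the statements to be proved

Recall that a Seifert matrix $V$ of a knot gives the Alexander polynomial as $\det(V-tV^T)$, up to a unit $\pm t^m$. The symmetric representative satisfies $P(t)=P(t^{-1})$ and is unique up to sign. Two-bridge knots are alternating, and by Murasugi's alternating theorem their polynomial can, after normalizing the overall sign, be written
$$P(t)=a_0-a_1(t+t^{-1})+a_2(t^2+t^{-2})-\cdots+(-1)^na_n(t^n+t^{-n}),\qquad a_0,\dots,a_n>0\ \text{ integers.}$$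

**Convention.** We say that $(a_0,\dots,a_k)$ is *convex* if $a_{i-1}+a_{i+1}\le2a_i$ for all $0<i<k$, and that $(a_k,\dots,a_n)$ is *concave* if $a_{i-1}+a_{i+1}\ge2a_i$ for all $k<i<n$. Sequences of length at most $2$ are both. (Beware: for functions, the words are usually used the other way around.) For example, $(9,7,3)$ is convex, since $9+3\le14$, and $(7,3,1)$ is concave, since $7+1\ge6$.

**Conjecture.** For the Alexander polynomial of a two-bridge knot, written as above, there is an integer $k$ with $0\le k\le n$ such that $(a_0,\dots,a_k)$ is convex and $(a_k,\dots,a_n)$ is concave.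

The conjecture is true. We prove the following stronger statement.

**Theorem 1.** Let $P$ be the Alexander polynomial of a two-bridge knot, with $a_0,\dots,a_n>0$ as above. Put $a_{n+1}=a_{n+2}=\dots=0$, $a_{-1}=a_1$ and $\Delta_i=a_{i-1}-2a_i+a_{i+1}$ for $i\ge0$. Then there is $k$ with $0\le k\le n$ such that
$$\Delta_i\le0\quad(0\le i\le k),\qquad \Delta_i\ge0\quad(i>k).$$

The conjecture uses only the indices $0<i<k$ and $k<i<n$. Theorem 1 also covers $i=0$, $i=k$, and the indices $i\ge n$ of the sequence extended by zeros. It will follow from a statement about the recursion.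

**Theorem 2.** Let $s=x+x^{-1}$, $G_{-1}=0$, $G_0=1$, $G_k=c_k\,s\,G_{k-1}-\varepsilon_kG_{k-2}$, with $\varepsilon_k=\pm1$ and real $c_k\in\{1\}\cup[2,\infty)$. Let $D_N(j)$ be the coefficient of $x^j$ in $(x-x^{-1})^2G_N$. For every $N\ge0$ there is an integer $\kappa\ge1$, $\kappa\equiv N+1\pmod2$, with $D_N(j)\le0$ for $|j|<\kappa$ and $D_N(j)\ge0$ for $|j|>\kappa$.

Since $G_{-1}=0$, the sign $\varepsilon_1$ has no effect, and we set $\varepsilon_1=+1$. Proposition 1 is the case $\varepsilon_k=-1$ for $k\ge2$, and there any positive $c_k$ are allowed.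

**The smallest cases by hand.** For $n=0$ we have $P=1$, $\Delta_0=-2$, $\Delta_1=1$ and $k=0$. For $n=1$ we compute $G_2=c_1c_2s^2-\varepsilon_2$, whose coefficients at $x^0$ and $x^{\pm2}$ are $a_0=2c_1c_2-\varepsilon_2$ and $a_1=c_1c_2$. Hence
$$\Delta_0=-2c_1c_2+2\varepsilon_2\le0,\qquad \Delta_1=a_0-2a_1=-\varepsilon_2,\qquad \Delta_2=c_1c_2>0 .$$
So $k=1$ if $\varepsilon_2=+1$, and $k=0$ if $\varepsilon_2=-1$. With $c_1=c_2=1$ these are $(a_0,a_1)=(1,1)$ and $(3,1)$, the sequences of the trefoil and the figure-eight knot.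

## 3. From plumbed annuli to the recursion

This section deduces Theorem 1 from Theorem 2.

**Topological input** (standard; e.g. Hatcher–Thurston, Invent. Math. 79 (1985); Burde–Zieschang, Knots, Ch. 12). Every two-bridge knot has a Conway form $C(2b_1,\dots,2b_{2g})$ with nonzero integers $b_i$, and it bounds the linear plumbing of $2g$ unknotted annuli with $b_1,\dots,b_{2g}$ full twists. ("Linear" means that the $i$-th annulus is glued along a square to the $(i+1)$-st, and to no later one.) In the basis of core curves the Seifert matrix $V$ has the following entries, up to sign conventions that only change signs of the $b_i$: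

- the diagonal entries are $b_i\ne0$;
- the entries with $|i-j|\ge2$ are zero;
- for each $i$, exactly one of $V_{i,i+1},V_{i+1,i}$ is $\pm1$ and the other is $0$.

For example, for $g=1$ we may have
$$V=\begin{pmatrix}b_1&1\\0&b_2\end{pmatrix},\qquad \det(V-tV^T)=\det\begin{pmatrix}b_1(1-t)&1\\-t&b_2(1-t)\end{pmatrix}=b_1b_2(1-t)^2+t .$$
For $b_1b_2=1$ this is $1-t+t^2$, and for $b_1b_2=-1$ it is $-1+3t-t^2$.

**Step 1: the determinant satisfies a three-term recursion.** The matrix $V-tV^T$ is tridiagonal with diagonal entries $b_i(1-t)$. The entries at $(i,i+1)$ and $(i+1,i)$ are $e$ and $-te$ in some order, with $e=\pm1$, so their product is $-t$. Expanding along the last row, the leading principal minors $F_k$ satisfy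
$$F_k=b_k(1-t)F_{k-1}+tF_{k-2},\qquad F_0=1,\ F_{-1}=0,$$
and $F_{2g}$ is the Alexander polynomial up to a unit.

**Step 2: a substitution brings it to the form of Theorem 2.** Put $t=-x^2$ and $F_k=\sigma_kx^kG_k$ with $\sigma_k=\prod_{i\le k}\operatorname{sgn}b_i$. Since $1-t=1+x^2=xs$, the recursion reads
$$\sigma_kx^kG_k=b_k\,xs\,\sigma_{k-1}x^{k-1}G_{k-1}-x^2\sigma_{k-2}x^{k-2}G_{k-2}.$$
Dividing by $\sigma_kx^k$ gives
$$G_k=c_k\,s\,G_{k-1}-\varepsilon_kG_{k-2},\qquad c_k=|b_k|\in\{1,2,3,\dots\},\quad \varepsilon_k=\operatorname{sgn}(b_kb_{k-1}),$$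
with $\varepsilon_1=+1$ by our convention. So Proposition 1 concerns the knots whose $b_i$ alternate in sign.

**Step 3: the coefficients of $G_{2g}$ are the $a_i$.** Write $G_{2g}=\sum_ig(2i)x^{2i}$. It is symmetric with top coefficient $g(2g)=\prod c_i>0$. Since $x^{2i}=(-t)^i$,
$$F_{2g}=\pm t^g\sum_i(-1)^ig(2i)t^i .$$
The sum is symmetric under $t\mapsto t^{-1}$ and equals $P$ up to a unit. As both are symmetric, the unit is $\pm1$. Comparing extreme degrees gives $g=n$, and then $g(2n)=\pm a_n$. Since both numbers are positive, the sign is $+$. Hence $a_i=g(2i)$ for $0\le i\le n$.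

**Step 4: reading off Theorem 1.** By symmetry of $G_{2n}$ we have $\Delta_i=D_{2n}(2i)$ for all $i\ge0$, including $i=0$, where $a_{-1}=a_1$. The $\kappa$ of Theorem 2 for $N=2n$ is odd and $\ge1$, so we may write $\kappa=2k+1$ with $k\ge0$. Then $\Delta_i\le0$ when $2i<2k+1$, that is, for $0\le i\le k$, and $\Delta_i\ge0$ for $i>k$. Since $\Delta_{n+1}=a_n>0$, we get $n+1>k$, so $k\le n$. This is Theorem 1, granted Theorem 2. $\square$

## 4. What a minus sign destroys

Try to repeat the proof of Proposition 1 when $\varepsilon_{N+1}=+1$. Now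
$$D_{N+1}(j)=c\,[D_N(j-1)+D_N(j+1)]-D_{N-1}(j).$$
For $j\ge\kappa_N+2$ the bracket is $\ge0$, but we subtract $D_{N-1}(j)\ge0$. In the inner range the bracket is $\le0$, but we subtract something $\le0$. Signs alone no longer decide: one has to *compare* $D_{N-1}(j)$ with the neighboring coefficients of $D_N$.

One might hope for a comparison that uses only $c_k\ge1$. There is none, because Theorem 2 fails for real $c_k\ge1$ in general.

**Example 1.** Take $N=8$, $(c_k)=(1,1,c,1,1,c,1,1)$, all $\varepsilon_k=+1$, and $u=1/c$. Dividing by leading coefficients, $\gamma_k=G_k/(c_1\cdots c_k)$ satisfies $\gamma_k=s\gamma_{k-1}-w_{k-1}\gamma_{k-2}$ with $w_k=1/(c_kc_{k+1})$. By induction $\gamma_k=s^k-M_1s^{k-2}+M_2s^{k-4}-\cdots$. Here $M_1=w_1+\dots+w_{k-1}$, and $M_2$ is the sum of the products $w_iw_j$ over non-adjacent pairs $j\ge i+2$: the recursion adds $w_{k-1}$ to $M_1$ and $w_{k-1}(w_1+\dots+w_{k-3})$ to $M_2$. For $k=8$ the weights are $(1,u,u,1,u,u,1)$, so $M_1=3+4u$. The sum over all pairs is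
$$\tfrac12\bigl[(3+4u)^2-(3+4u^2)\bigr]=3+12u+6u^2,$$
and the adjacent pairs contribute $4u+2u^2$. So $M_2=3+8u+4u^2$, and
$$G_8=c^2(s^8-M_1s^6+M_2s^4-\cdots).$$
The coefficients of $(x^2-2+x^{-2})s^8$ at $x^{10},x^8,x^6$ are $1$, $8-2=6$ and $28-16+1=13$. Those of $(x^2-2+x^{-2})s^6$ at $x^8,x^6$ are $1$ and $6-2=4$, and that of $(x^2-2+x^{-2})s^4$ at $x^6$ is $1$. Hence
$$D_8(10)=c^2,\qquad D_8(8)=c^2(6-M_1)=c(3c-4),\qquad D_8(6)=c^2(13-4M_1+M_2)=4(c-1)^2 .$$
For $1<c<4/3$ we have $D_8(6)>0$, which would force $\kappa\le6$, and $D_8(8)<0$, which would force $\kappa\ge8$. So no $\kappa$ exists.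

The proof must therefore see a gap between $c=1$ and $c\ge2$. We need a comparison quantity that behaves well for $c=1$, and also for $c\ge2$, though perhaps for a different reason.

## 5. Splitting $D_N$ into two halves that travel in opposite directions

When $c=1$ and $\varepsilon=+1$, the recursion is $G_{k+1}=sG_k-G_{k-1}$. Its characteristic equation $\lambda^2-s\lambda+1=0$ has roots $x$ and $x^{-1}$. So $G_N$ should be split into a part that gets multiplied by $x$ at each such step and a part that gets multiplied by $x^{-1}$. Put $y=x-x^{-1}$, $\hat f(x)=f(x^{-1})$, and for $N\ge0$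
$$h_N=xG_N-G_{N-1},\qquad \delta_N=y\,h_N,\qquad \eta_N=y\,\delta_N=xD_N-D_{N-1}.$$
(Recall $D_N=y^2G_N$.) Since $G_N$ and $G_{N-1}$ are symmetric,
$$h_N-\hat h_N=yG_N,\qquad x^{-1}h_N-x\hat h_N=yG_{N-1}.$$
Here $\delta_N$ is supported on exponents $\equiv N$, and $\eta_N$ on exponents $\equiv N+1\pmod 2$. We now collect the identities we need.

**The meaning of $\eta_N$.** It compares $D_N$ with $D_{N-1}$, which is what Section 4 asked for. By definition and symmetry of the $D$'s,
$$\eta_N(j)=D_N(j-1)-D_{N-1}(j),\qquad \eta_N(-j)=D_N(j+1)-D_{N-1}(j), \tag{1}$$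
$$\eta_N(j)-\eta_N(-j)=D_N(j-1)-D_N(j+1). \tag{2}$$

**The two halves of $D_N$.** Since $\hat y=-y$, we have $\hat\delta_N=-y\hat h_N$. Multiplying the two formulas for $h_N$ by $y$ gives $D_N=\delta_N+\hat\delta_N$ and $D_{N-1}=x^{-1}\delta_N+x\hat\delta_N$. The first one says
$$D_N(j)=\delta_N(j)+\delta_N(-j). \tag{3}$$

**The unit step.** Let $D_N^\circ=sD_N-D_{N-1}$, which is what $D_{N+1}$ would be for $c=1$, $\varepsilon=+1$. Substituting the halves,
$$D_N^\circ=(x+x^{-1})(\delta_N+\hat\delta_N)-x^{-1}\delta_N-x\hat\delta_N=x\delta_N+x^{-1}\hat\delta_N .$$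
Together with $D^\circ_N(j)=D_N(j-1)+D_N(j+1)-D_{N-1}(j)$ and (1), this gives three expressions:
$$D_N^\circ(j)=D_N(j+1)+\eta_N(j)=D_N(j-1)+\eta_N(-j)=\delta_N(j-1)+\delta_N(-j-1). \tag{4}$$

**From $\eta$ to $\delta$.** From $\eta_N=y\delta_N$ we get $\eta_N(i)=\delta_N(i-1)-\delta_N(i+1)$. So $\delta_N(j)=\delta_N(j-2)-\eta_N(j-1)$, and iterating (only finitely many coefficients are nonzero) gives $\delta_N(j)=-\sum_{r\ge0}\eta_N(j-1-2r)$. Hence
$$\text{if }\eta_N(i)\ge0\text{ for all }i<q,\ \text{ then }\ \delta_N(j)\le0\text{ for all }j\le q. \tag{5}$$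

The plan is to track the sign pattern of $\eta_N$ alongside that of $D_N$. In a unit step $\eta$ is simply multiplied by $x$, so its pattern moves one place to the right. Where $\eta$ has a helpful sign we use the first two expressions in (4). Where its sign is unhelpful, $\eta$ is $\ge0$ everywhere to the left, so (5) makes $\delta\le0$ and the third expression takes over.

**Example 2.** Let all $c_k=1$ and all $\varepsilon_k=+1$. Then $G_N=(x^{N+1}-x^{-N-1})/y$ and $D_N=x^{N+2}-x^N-x^{-N}+x^{-N-2}$, so $\kappa_N=N+1$. Further, $\eta_N=xD_N-D_{N-1}=x^{N+3}-2x^{N+1}+x^{N-1}=x^N\eta_0$. The coefficients of $\eta_N$ are $\ge0$ to the left of $q_N=N$. The sign change of $\eta$ marches right with speed one.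

## 6. The induction hypothesis

**Hypothesis $(H_N)$.** There are integers $\kappa=\kappa_N\ge1$ with $\kappa\equiv N+1\pmod2$, and $q=q_N\equiv N\pmod2$ with $q\ge-\kappa$, such that

- (A) $D_N(j)\le0$ for $|j|<\kappa$, and $D_N(j)\ge0$ for $|j|>\kappa$;
- (B) $\eta_N(j)\ge0$ for $j<q$, and $\eta_N(j)\le0$ for $q<j<\kappa$;
- (C) if $N\ge1$, then $|\kappa_N-\kappa_{N-1}|=1$.

Nothing is asked of $\eta_N(j)$ for $j\ge\kappa$. Since $\eta_N$ lives on exponents $\equiv N+1$, the position $q$ itself is never an issue. The condition $q\ge-\kappa$ guarantees that $\eta_N\ge0$ to the left of $-\kappa$.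

**Example 3.** Take $(c_1,c_2,c_3,c_4)=(1,1,3,1)$ and all $\varepsilon_k=+1$. By Example 2, $\kappa_0,\kappa_1,\kappa_2=1,2,3$ and $q_0,q_1,q_2=0,1,2$. Next,
$$D_3=3sD_2-D_1=3x^5-x^3-2x-2x^{-1}-x^{-3}+3x^{-5},$$
$$\eta_3=xD_3-D_2=3x^6-2x^4-x^2-2+2x^{-4}.$$
So $\kappa_3=4$, and $q_3=-3$ satisfies (B): the coefficient at $-4$ is $2$, and those at $-2,0,2$ are $0,-2,-1$. Finally, the nonnegative exponents of $D_4=sD_3-D_2$ give $3x^6+x^4-2x^2-4$, so $\kappa_4=3$, and $\eta_4=x\eta_3$ with $q_4=-2$. This is $(a_0,a_1,a_2)=(9,7,3)$ with $\Delta_0,\dots,\Delta_3=-4,-2,1,3$ and $k=1$. The unit steps move $q$ by $+1$, and the step with $c=3$ throws $q$ back to $-\kappa_2=-3$. The proof in Section 8 shows that this is the general behavior: whenever the step is not a unit step with $\varepsilon=+1$, the new $q$ can be taken to be $-\kappa$ or $-\kappa+2$.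

**Base $N=0$.** We have $D_0=x^2-2+x^{-2}$ and, as $D_{-1}=0$, $\eta_0=x^3-2x+x^{-1}$. Take $\kappa_0=1$, $q_0=0$. Then (A) is clear. For (B), the coefficients with $j<0$ are $\ge0$, and there is no $j$ with $0<j<1$.

**Notation for the step.** Assume $(H_0),\dots,(H_N)$. Write $\kappa,q,D,\eta,\delta,D^\circ$ for the objects with index $N$; write $c=c_{N+1}$, $\varepsilon=\varepsilon_{N+1}$, $D'=D_{N+1}$, $\eta'=\eta_{N+1}$. Then
$$D'(j)=c\,[D(j-1)+D(j+1)]-\varepsilon D_{N-1}(j). \tag{6}$$
The case $\varepsilon=-1$ occurs only for $N\ge1$, because $\varepsilon_1=+1$.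

## 7. Moving the sign change of $D$

**Step 1.** *Purpose: to control the signs of $D'$ at all exponents except $\pm\kappa$.* We show, for $j\equiv N+1\pmod 2$, that
$$D'(j)\ge0\ \text{ if } j\ge\kappa+2,\qquad D'(j)\le0\ \text{ if } 0\le j\le\kappa-2. \tag{7}$$

Observe first that if $j\ge\kappa+2$, then $j\pm1>\kappa$, so $D(j\pm1)\ge0$. If $0\le j\le\kappa-2$, then $|j\pm1|\le j+1\le\kappa-1$, so $D(j\pm1)\le0$.

*Case $\varepsilon=-1$.* This is the argument of Section 1. By (C), $\kappa-1\le\kappa_{N-1}\le\kappa+1$. If $j\ge\kappa+2$, then $j>\kappa_{N-1}$, so $D_{N-1}(j)\ge0$ by (A) for $N-1$. If $0\le j\le\kappa-2$, then $j<\kappa-1\le\kappa_{N-1}$, so $D_{N-1}(j)\le0$. In both ranges all terms of (6) have the claimed sign.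

*Case $\varepsilon=+1$.* Here $D'(j)=(c-1)[D(j-1)+D(j+1)]+D^\circ(j)$ with $c-1\ge0$. The bracket has the claimed sign by the observation, so we need only treat $D^\circ(j)$, using (4).

- Let $j\ge\kappa+2$. Then $D^\circ(j)=D(j-1)+\eta(-j)$. The first term is $\ge0$, and so is the second by (B), since $-j<-\kappa\le q$.
- Let $0\le j\le\kappa-2$. Since $j\equiv N+1$ and $q\equiv N$, we have $j\ne q$. If $j>q$, then $D^\circ(j)=D(j+1)+\eta(j)\le0$, the second term because $q<j<\kappa$. If $j<q$, then $D^\circ(j)=\delta(j-1)+\delta(-j-1)$, and both terms are $\le0$ by (B) and (5), because $-j-1\le j-1<q$ (here $j\ge0$ is used).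

This proves (7).

**Step 2.** *Purpose: to choose $\kappa'=\kappa_{N+1}$ and prove (A) and (C) for $N+1$.* Put
$$\kappa'=\kappa+1\ \text{ if } D'(\kappa)\le0,\qquad \kappa'=\kappa-1\ \text{ if } D'(\kappa)>0 .$$
Then $\kappa'\equiv N+2\pmod2$, and (C) holds. The exponents of $D'$ are $\equiv N+1\equiv\kappa$, so by symmetry only $j=\kappa$, $j\ge\kappa+2$ and $0\le j\le\kappa-2$ matter, and (A) for $N+1$ follows from (7) and the choice.

Finally $\kappa'\ge1$. Otherwise $\kappa=1$ and $D'(1)>0$; then $D'$ has only odd exponents, by (7) and symmetry all its coefficients are $\ge0$, and some are positive. But the coefficients of $D'=y^2G_{N+1}$ sum to its value at $x=1$, which is $0$. This is a contradiction.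

## 8. Moving the sign change of $\eta$

It remains to find $q'=q_{N+1}\equiv N+1\pmod2$ with $q'\ge-\kappa'$ and (B) for $N+1$. The relevant positions for $\eta'$ are $j\equiv N$. Since $\kappa'\equiv N$ as well, for them "$j<\kappa'$" means $j\le\kappa'-2\le\kappa-1$.

**Step 3.** *Purpose: the unit step $\varepsilon=+1$, $c=1$.* Here
$$\eta'=xD'-D=x(sD-D_{N-1})-D=x^2D-xD_{N-1}=x\eta,\qquad\text{i.e. } \eta'(j)=\eta(j-1).$$
Put $q'=q+1$. Then $q'\ge-\kappa+1\ge-\kappa'$. If $j<q'$, then $\eta'(j)=\eta(j-1)\ge0$. If $q'<j<\kappa'$, then $q<j-1\le\kappa-2$, so $\eta'(j)\le0$. This is (B) for $N+1$.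

**Step 4.** *Purpose: in all other cases ($\varepsilon=-1$, or $\varepsilon=+1$ and $c\ge2$), to reduce (B) to a claim that no longer mentions $q'$.* The claim is that, for $j\equiv N\pmod 2$,
$$\text{(i) }\ \eta'(j)\ge0\ \text{ for } j\le-\kappa-1;\qquad \text{(ii) }\ \eta'(j)\le0\ \text{ for } -\kappa+3\le j\le\kappa-1. \tag{8}$$

Suppose (8) holds. The only relevant position between the two ranges is $1-\kappa$. Put
$$q'=-\kappa+2\ \text{ if } \eta'(1-\kappa)>0,\qquad q'=-\kappa\ \text{ if } \eta'(1-\kappa)\le0 .$$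
The parity is right. In the first case the relevant $j<q'$ are $1-\kappa$ and those in (i), and the relevant $j$ with $q'<j<\kappa'$ lie in (ii). In the second case the relevant $j<q'$ are those in (i), and each relevant $j$ with $q'<j<\kappa'$ is either $1-\kappa$ or lies in (ii). So the signs in (B) hold for $N+1$.

We must still check $q'\ge-\kappa'$. If $q'=-\kappa+2$, this follows from $\kappa'\ge\kappa-1$. Let $q'=-\kappa$, so that $\eta'(1-\kappa)\le0$. If $\kappa'$ were $\kappa-1$, then $D'(\kappa)>0$, and the second identity in (1), with index $N+1$ and $j=\kappa-1$, would give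
$$\eta'(1-\kappa)=D'(\kappa)-D(\kappa-1)>0,$$
because $D(\kappa-1)\le0$ by (A). This is a contradiction. So $\kappa'=\kappa+1$, and $q'=-\kappa\ge-\kappa'$.

**Step 5.** *Purpose: the claim (8) for $\varepsilon=-1$, by signs alone.* By (1) and (6),
$$\eta'(j)=D'(j-1)-D(j)=c\,D(j-2)+(c-1)D(j)+D_{N-1}(j-1).$$

- If $j\le-\kappa-1$, then $|j|,|j-2|>\kappa$ and $|j-1|\ge\kappa+2>\kappa_{N-1}$, so all terms are $\ge0$.
- If $-\kappa+3\le j\le\kappa-1$, then $|j|,|j-2|\le\kappa-1$ and $|j-1|\le\kappa-2<\kappa_{N-1}$, so all terms are $\le0$.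

**Step 6.** *Purpose: the claim (8) for $\varepsilon=+1$, $c\ge2$. This is where the gap between $1$ and $2$ is used.* Put $m=c-1\ge1$. From $D'=m\,sD+(sD-D_{N-1})$ and the computation in Step 3 we get $\eta'=x\eta+m\,xs\,D$. Since $xs=x^2+1$,
$$\eta'(j)=\eta(j-1)+m\,[D(j-2)+D(j)]. \tag{9}$$

(i) Let $j\le-\kappa-1$. Then $D(j),D(j-2)\ge0$ by (A), and $j-1<-\kappa\le q$ gives $\eta(j-1)\ge0$. So $\eta'(j)\ge0$.

(ii) Let $-\kappa+3\le j\le\kappa-1$. Then $|j|,|j-2|\le\kappa-1$, so $D(j)\le0$ and $D(j-2)\le0$. Since $j-1\equiv N+1$, we have $j-1\ne q$.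

(a) Suppose $j-1>q$. Since $j-1\le\kappa-2$, (B) gives $\eta(j-1)\le0$, and (9) gives $\eta'(j)\le0$.

If $j-1<q$, then $\eta(j-1)\ge0$ has the wrong sign. We spend one copy of $D(j)$ on it, and we have one because $m\ge1$:
$$\eta'(j)=[\eta(j-1)+D(j)]+(m-1)D(j)+m\,D(j-2).$$
The last two terms are $\le0$, so it suffices that the bracket is $\le0$.

(b) Suppose $j-1<q$ and $-j\le q$. By $\eta(j-1)=\delta(j-2)-\delta(j)$ and (3),
$$\eta(j-1)+D(j)=\delta(j-2)-\delta(j)+\delta(j)+\delta(-j)=\delta(j-2)+\delta(-j).$$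
Both terms are $\le0$ by (B) and (5), since $j-2<q$ and $-j\le q$.

(c) Suppose $j-1<q$ and $-j>q$. By (2) at the position $j-1$, $\eta(j-1)-\eta(1-j)=D(j-2)-D(j)$, so
$$\eta(j-1)+D(j)=D(j-2)+\eta(1-j).$$
Here $q<-j<1-j$, and $1-j\le\kappa-2$ because $j\ge-\kappa+3$. So (B) gives $\eta(1-j)\le0$. Also $D(j-2)\le0$, and the bracket is $\le0$.

This proves (8), and hence $(H_{N+1})$. By induction $(H_N)$ holds for all $N\ge0$. Part (A), with $\kappa\ge1$ and $\kappa\equiv N+1\pmod 2$, is Theorem 2. Section 3 then gives Theorem 1, and with it the conjecture. $\blacksquare$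

## 9. Trapezoids, attained transition indices, and links

**Fox's trapezoidal property** (a theorem of Hartley for two-bridge knots) follows from Theorem 1. Put $d_i=a_{i-1}-a_i$ for $1\le i\le n+1$, so that $\Delta_i=d_i-d_{i+1}$ for $1\le i\le n$. Theorem 1 says
$$d_1\le\dots\le d_{k+1}\ge\dots\ge d_{n+1}=a_n>0 .$$
Also $\Delta_0=-2d_1\le0$ gives $d_1\ge0$. Hence all $d_i\ge0$. If $d_i=0$, then $i\le k$, because $d_i\ge a_n>0$ for $i\ge k+1$; so $0\le d_1\le\dots\le d_i=0$ and $d_1=\dots=d_i=0$. Thus $a_0=\dots=a_r>a_{r+1}>\dots>a_n$ for some $r$.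

**Every $k$ with $1\le k\le n$ occurs as the last index with a negative second difference.** Let $U_r=(x^{r+1}-x^{-r-1})/y$, so that $U_{-1}=0$, $U_0=1$ and $U_{r+1}=sU_r-U_{r-1}$. Choose $j,l\ge0$ with $j+l=2n-1$ and $|j-l|=2k-1$. Let the $c$'s be $j$ ones, then an integer $c\ge3$, then $l$ ones, with all $\varepsilon_i=+1$. This is realized by a two-bridge knot with all $b_i>0$. We have $G_j=U_j$ and $G_{j+1}=c\,sU_j-U_{j-1}$. Moreover $G_{j+1+l}=G_{j+1}U_l-G_jU_{l-1}$, since both sides satisfy the same recursion in $l$ and agree for $l=0,1$. So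
$$G_{2n}=c\,sU_jU_l-U_{j-1}U_l-U_jU_{l-1}=(c-1)sU_jU_l+U_{2n},$$
where the last equality holds because $c=1$ must give $U_{2n}$. Multiplying by $y^2$,
$$y^2G_{2n}=(c-1)(x+x^{-1})\bigl(x^{2n+1}+x^{-2n-1}-x^{2k-1}-x^{1-2k}\bigr)+x^{2n+2}-x^{2n}-x^{-2n}+x^{-2n-2}.$$
Reading off the coefficients of $x^{2i}$: $\Delta_k=-(c-1)$ if $k<n$, and $\Delta_n=(c-1)-(c-1)-1=-1$ if $k=n$. Also $\Delta_i=0$ for $k<i<n$, $\Delta_n=c-2>0$ if $k<n$, and $\Delta_{n+1}=c>0$. Example 3 is the case $n=2$, $k=1$, $c=3$.

**Two-component links.** Theorem 2 for odd $N$ covers boundaries of linear plumbings of an odd number $N$ of annuli with nonzero full twists, i.e. oriented two-component two-bridge links. As in Section 3, $F_N=\pm x^NG_N$. Writing $G_N=\sum_{i=0}^N\beta_ix^{2i-N}$, we get the one-variable Alexander polynomial $\pm\sum_{i=0}^N(-1)^i\beta_it^i$ with $\beta_i=\beta_{N-i}$. The second difference $\beta_{i-1}-2\beta_i+\beta_{i+1}$, with $\beta$ extended by $0$ in both directions, equals $D_N(2i-N)$. By Theorem 2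 it is $\ge0$ for $2i-N<-\kappa$, $\le0$ for $|2i-N|<\kappa$, and $\ge0$ for $2i-N>\kappa$; the value $|2i-N|=\kappa$ does not occur, by parity. So the signs follow the pattern $(\ge0),(\le0),(\ge0)$.
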